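\title{Numerical Iitaka dimensions of a divisor and of its positive part}

\begin{abstract}
Let $D$ be a pseudoeffective $\mathbb{R}$-divisor on a $\mathbb{Q}$-factorial projective variety of dimension $n$, and let $P_\sigma(D)$ be the positive part of its divisorial Zariski decomposition. We compare nine numerical Iitaka dimensions of $D$ with those of $P_\sigma(D)$: eight that measure the growth of sections or of volumes under an ample perturbation, with real or integral exponents, and Nakayama's $\kappa_\nu$. None of the nine is preserved in general; the counterexamples are projective bundles over the square of an elliptic curve. The real-valued invariants and $\kappa_\nu$ are preserved for all $D$ exactly when $n\le 2$, and the integral ones exactly when $n\le 3$. We also show that the invariants defined by sections agree with those defined by volumes.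
\end{abstract}

\section{Introduction}

We work over $\mathbb{C}$. Throughout, $X$ is a $\mathbb{Q}$-factorial normal projective variety of dimension $n\ge1$, $D$ is a pseudoeffective $\mathbb{R}$-divisor on $X$, and $A$ is an ample $\mathbb{Z}$-divisor on $X$. In limits $m\to\infty$ the variable $m$ runs over positive integers, and $\operatorname{vol}$ denotes the volume of an $\mathbb{R}$-divisor.

\subsection{The invariants and the question}

The growth of $h^0(X,\lfloor mD\rfloor)$ is not an invariant of the numerical class of $D$: on an elliptic curve, compare the trivial line bundle with a nontorsion one of degree $0$. A numerical Iitaka dimension avoids this by measuring growth after a fixed ample perturbation. One can count sections or compute volumes, take upper or lower limits, and allow real or only integral exponents. For $\diamond\in\{\sup,\inf\}$ write ${\lim}^{\sup}=\limsup$ and ${\lim}^{\inf}=\liminf$, and set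
\begin{align*}
\kappa^{\mathbb{R}}_{\sigma,\diamond}(D)&=\sup\Big\{k\in\mathbb{R}_{\ge0}\ \Big|\ {\lim}^{\diamond}_{m\to\infty}\frac{h^0(X,\lfloor mD\rfloor+A)}{m^k}>0\Big\},\\
\kappa^{\mathbb{R}}_{\operatorname{vol},\diamond}(D)&=\sup\Big\{k\in\mathbb{R}_{\ge0}\ \Big|\ {\lim}^{\diamond}_{\varepsilon\to0^+}\frac{\operatorname{vol}(D+\varepsilon A)}{\varepsilon^{\,n-k}}>0\Big\}.
\end{align*}
The integral invariants $\kappa_{\sigma,\diamond}(D)$ and $\kappa_{\operatorname{vol},\diamond}(D)$ are defined by the same conditions, taking the maximum over $k\in\mathbb{Z}_{\ge0}$. The value $+\infty$ of a limit counts as positive. In the $\kappa_\sigma$-invariants $A$ is taken sufficiently positive, in the sense made precise after Theorem~\ref{thm:B}; then $\kappa_{\sigma,\sup}(D)$ is Nakayama's $\kappa_\sigma(D)$. If $D$ is nef, then $\operatorname{vol}(D+\varepsilon A)=\sum_i\binom ni\varepsilon^{n-i}D^i\cdot A^{n-i}$ has nonnegative coefficients, so all four $\kappa_{\operatorname{vol}}$-invariants equal the largest $i$ with $D^i\cdot A^{n-i}>0$.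

The ninth invariant asks along which subvarieties the perturbed multiples of $D$ can be made to vanish to high order.

\begin{definition}[{\cite[Chapter V]{Nak}}]\label{def:dom}
Let $W\subsetneq X$ be a subvariety, let $\mu\colon Y\to X$ be a birational morphism from a smooth projective variety with $\mathcal{I}_W\mathcal{O}_Y=\mathcal{O}_Y(-E_W)$, and let $A_Y$ be ample on $Y$. We say that $D$ \emph{numerically dominates} $W$, or just \emph{dominates} $W$, if for every $b>0$ there are real numbers $x,y>b$ such that $x\mu^*D-yE_W+A_Y$ is pseudoeffective. By convention $X$ itself is never dominated. Put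
\[
\kappa_\nu(D)=\min\{\dim W\mid D\text{ does not dominate }W\}\le n .
\]
\end{definition}

The choices of $\mu$ and $A_Y$ do not matter (Lemma~\ref{lem:dom}). A big divisor dominates every proper $W$, because $t\mu^*D-E_W$ is big for $t\gg0$, so $\kappa_\nu(D)=n$. A numerically trivial divisor dominates nothing, because intersecting with $A_Y^{n-1}$ bounds $y$, so $\kappa_\nu(D)=0$.

For a prime divisor $\Gamma$ on $X$ set
\[
\sigma_\Gamma(D)=\lim_{\varepsilon\to0^+}\inf\{\operatorname{mult}_\Gamma D'\mid D'\ge0,\ D'\equiv D+\varepsilon A\},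
\]
and put $N_\sigma(D)=\sum_\Gamma\sigma_\Gamma(D)\Gamma$ and $P_\sigma(D)=D-N_\sigma(D)$. This is Nakayama's divisorial Zariski decomposition \cite{Nak}; the sum is finite and $P_\sigma(D)$ is again pseudoeffective. The following question comes from Choi and Park \cite{CP}.

\medskip
\noindent\textbf{Question.} \emph{For $\star\in\{\sigma,\operatorname{vol}\}$ and $\diamond\in\{\sup,\inf\}$, do the nine equalities}
\[
\kappa^{\mathbb{R}}_{\star,\diamond}(D)=\kappa^{\mathbb{R}}_{\star,\diamond}(P_\sigma(D)),\qquad
\kappa_{\star,\diamond}(D)=\kappa_{\star,\diamond}(P_\sigma(D)),\qquad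
\kappa_\nu(D)=\kappa_\nu(P_\sigma(D))
\]
\emph{hold for every $X$ and $D$?}
\medskip

One would guess that they do. Every effective divisor in the class of $mD$ contains $mN_\sigma(D)$, so $D$ and $P_\sigma(D)$ have the same sections and the same volume (Proposition~\ref{prop:sandwich}). The invariants above, however, see $D+\varepsilon A$ rather than $D$, and the negative part of $D+\varepsilon A$ is in general smaller than $N_\sigma(D)$. The difference tends to $0$ with $\varepsilon$, and the answer depends on how fast.

\subsection{Results}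

\begin{theorem}\label{thm:A}
For every $s\ge1$ there are a smooth projective variety $X$ of dimension $n=s+2$ and an integral effective divisor $D$ on $X$ such that, for $\star\in\{\sigma,\operatorname{vol}\}$, $\diamond\in\{\sup,\inf\}$ and every ample $\mathbb{Z}$-divisor $A$,
\[
\kappa^{\mathbb{R}}_{\star,\diamond}(D)=1+\tfrac s2,\qquad \kappa_{\star,\diamond}(D)=\lfloor1+\tfrac s2\rfloor,\qquad \kappa_\nu(D)\ge\lceil1+\tfrac s2\rceil,
\]
\[
\kappa^{\mathbb{R}}_{\star,\diamond}(P_\sigma(D))=\kappa_{\star,\diamond}(P_\sigma(D))=\kappa_\nu(P_\sigma(D))=1 .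
\]
\end{theorem}

So the answer is negative for each of the nine equalities. A single example with $s\ge2$ violates all of them, and the gaps are unbounded as $s$ grows. To find the dimensions in which the equalities do hold, we first reduce the $\kappa_\sigma$-invariants to volumes.

\begin{theorem}\label{thm:B}
There is an ample Cartier divisor $A_D$ on $X$, depending only on $X$ and the support of $D$, such that for every ample $\mathbb{Z}$-divisor $A$ with $h^0(X,A-A_D)>0$ and for $\diamond\in\{\sup,\inf\}$,
\[
\kappa^{\mathbb{R}}_{\sigma,\diamond}(D)=\kappa^{\mathbb{R}}_{\operatorname{vol},\diamond}(D),\qquad \kappa_{\sigma,\diamond}(D)=\kappa_{\operatorname{vol},\diamond}(D).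
\]
\end{theorem}

We call such an $A$ \emph{sufficiently positive for $D$}. All large multiples of a given ample divisor are sufficiently positive for both $D$ and $P_\sigma(D)$. The $\kappa_{\operatorname{vol}}$-invariants do not depend on $A$ (Lemma~\ref{lem:rescale}), so the $\kappa_\sigma$-invariants do not depend on the sufficiently positive $A$ and see only the numerical class of $D$.

\begin{theorem}\label{thm:C}
Let $A$ be sufficiently positive for $D$ and for $P_\sigma(D)$.
\begin{enumerate}
\item[(1)] If there is a constant $C$ with $\sigma_\Gamma(D+\varepsilon A)\ge\sigma_\Gamma(D)-C\varepsilon$ for all $\Gamma$ and all small $\varepsilon>0$, then all eight equalities for $\kappa_\sigma$ and $\kappa_{\operatorname{vol}}$ hold. This applies if $n\le2$, or if $P_\sigma(D)\equiv0$.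
\item[(2)] If $\kappa_{\star,\diamond}(D)\ne\kappa_{\star,\diamond}(P_\sigma(D))$, then $1\le\kappa_{\star,\diamond}(P_\sigma(D))<\kappa_{\star,\diamond}(D)\le n-2$. In particular the integral equalities hold if $n\le3$.
\item[(3)] If $n\le2$, then $\kappa_\nu(D)=\kappa_\nu(P_\sigma(D))$.
\end{enumerate}
\end{theorem}

In Theorem~\ref{thm:A} we have $1+\frac s2>1$ and $\lceil1+\frac s2\rceil\ge2$ for all $s\ge1$, while $\lfloor1+\frac s2\rfloor\ge2$ exactly when $s\ge2$. Together with Theorem~\ref{thm:C} this gives the following.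

\begin{corollary}
Each of the four $\kappa^{\mathbb{R}}_{\star,\diamond}$-equalities holds for all $(X,D)$ of dimension $n$ if and only if $n\le2$; each of the four integral $\kappa_{\star,\diamond}$-equalities if and only if $n\le3$; and the $\kappa_\nu$-equality if and only if $n\le2$.
\end{corollary}

After the preliminaries of Section~\ref{sec:prelim}, Section~\ref{sec:perturb} isolates the rate at which $N_\sigma(D+\varepsilon A)$ approaches $N_\sigma(D)$. Section~\ref{sec:examples} constructs examples in which this rate is $\sqrt\varepsilon$, first on a threefold where everything is computed exactly. Sections~\ref{sec:B} and~\ref{sec:C} prove Theorems~\ref{thm:B} and~\ref{thm:C}.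

\section{Preliminaries}\label{sec:prelim}

\subsection{Divisors and volumes}

Since $X$ is $\mathbb{Q}$-factorial, every $\mathbb{R}$-divisor has a class in $N^1(X)_{\mathbb{R}}$, a pull-back under birational morphisms, and intersection numbers. For divisors, $D_1\le D_2$ means that $D_2-D_1$ is effective; for classes, $\alpha\preceq\beta$ means that $\beta-\alpha$ is pseudoeffective. For an $\mathbb{R}$-divisor $L$, the space $H^0(X,\lfloor L\rfloor)$ consists of $0$ and the rational functions $\varphi$ with $\operatorname{div}\varphi+L\ge0$, and $\operatorname{vol}(L)=\limsup_r h^0(X,\lfloor rL\rfloor)/(r^n/n!)$. If $\rho\colon X'\to X$ is birational with $X'$ normal and $L'$ is a divisor on $X'$, then $H^0(X',L')\subset H^0(X,\rho_*L')$. We use the following standard facts.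
\begin{enumerate}
\item[(V1)] The volume is a continuous function of the numerical class, homogeneous of degree $n$, positive exactly on the big cone, nondecreasing for $\preceq$, and invariant under birational pull-back. In particular a class is big, or pseudoeffective, if and only if its birational pull-back is.
\item[(V2)] If $\alpha$ is nef, then $\operatorname{vol}(\alpha)=\alpha^n$. The product of a pseudoeffective class with $n-1$ nef classes is nonnegative.
\item[(V3)] The function $\operatorname{vol}^{1/n}$ is concave on the big cone.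
\item[(V4)] If $\alpha$ is pseudoeffective and $\alpha\not\equiv0$, then $\alpha\cdot A^{n-1}>0$.
\end{enumerate}
To see (V4) for $n\ge2$, suppose $\alpha\cdot A^{n-1}=0$. Given ample $H_1,\dots,H_{n-1}$, choose $t$ with all $tA-H_i$ ample. Replacing one factor at a time, (V2) gives $0\le\alpha\cdot H_1\cdots H_{n-1}\le t^{n-1}\alpha\cdot A^{n-1}=0$. Ample classes span $N^1(X)_{\mathbb{R}}$, so $\alpha^2\cdot A^{n-2}=0$. By the Hodge index theorem the form $\beta\mapsto\beta^2\cdot A^{n-2}$ is negative definite on the hyperplane $\beta\cdot A^{n-1}=0$, so $\alpha\equiv0$.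

The growth exponents are insensitive to rescaling $\varepsilon$ and to restricting it to a sequence $\lambda/m$.

\begin{lemma}\label{lem:rescale}
Let $u(\varepsilon)=\operatorname{vol}(D+\varepsilon A)$, let $\lambda>0$, $k\in\mathbb{R}_{\ge0}$ and $\diamond\in\{\sup,\inf\}$. The three limits
\[
{\lim}^\diamond_{\varepsilon\to0^+}\varepsilon^{k-n}u(\varepsilon),\qquad{\lim}^\diamond_{\varepsilon\to0^+}\varepsilon^{k-n}u(\lambda\varepsilon),\qquad{\lim}^\diamond_{m\to\infty}m^{n-k}u(\lambda/m)
\]
are all positive or all zero. The $\kappa_{\operatorname{vol}}$-invariants of $D$ lie in $[0,n]$ and do not depend on $A$, and $\kappa_{\operatorname{vol},\diamond}(D)=n$ if and only if $D$ is big.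
\end{lemma}

\begin{proof}
The second limit is $\lambda^{n-k}$ times the first. For $\varepsilon\in[\frac1{m+1},\frac1m]$ the numbers $\varepsilon^{k-n}$, $m^{n-k}$ and $(m+1)^{n-k}$ differ by factors between $c=2^{-|n-k|}$ and $c^{-1}$, and $u$ is nondecreasing, so
\[
c\,(m+1)^{n-k}u\big(\tfrac{\lambda}{m+1}\big)\le\varepsilon^{k-n}u(\lambda\varepsilon)\le c^{-1}m^{n-k}u\big(\tfrac\lambda m\big).
\]
These bounds, and the choice $\varepsilon=1/m$, show that the second and third limits are positive together. If $A'$ is another ample divisor, then $\lambda A\preceq A'\preceq\Lambda A$ for some $\lambda,\Lambda>0$, so $u(\lambda\varepsilon)\le\operatorname{vol}(D+\varepsilon A')\le u(\Lambda\varepsilon)$; this gives the independence of $A$. Finally $u(\varepsilon)\ge\varepsilon^nA^n$ and $u(\varepsilon)\to\operatorname{vol}(D)$. So the first limit is positive for $k=0$, is zero for $k>n$, and equals $\operatorname{vol}(D)$ for $k=n$.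
\end{proof}

\subsection{Asymptotic multiplicities}

For a big class $\alpha$ put $\tau_\Gamma(\alpha)=\inf\{\operatorname{mult}_\Gamma D'\mid 0\le D'\equiv\alpha\}$, so that $\sigma_\Gamma(\alpha)=\lim_{\varepsilon\to0^+}\tau_\Gamma(\alpha+\varepsilon A)$ for $\alpha$ pseudoeffective.

\begin{lemma}\label{lem:sigma}
Let $\alpha,\beta$ be pseudoeffective classes and $\Gamma$ a prime divisor.
\begin{enumerate}
\item[(a)] $\sigma_\Gamma(\alpha)=\sup\{\tau_\Gamma(\alpha+H)\mid H\text{ an ample class}\}$; in particular $\sigma_\Gamma$ does not depend on $A$.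
\item[(b)] $\sigma_\Gamma(t\alpha)=t\sigma_\Gamma(\alpha)$ for $t>0$, and $\sigma_\Gamma(\alpha+\beta)\le\sigma_\Gamma(\alpha)+\sigma_\Gamma(\beta)$. If $\alpha$ is nef, then $\sigma_\Gamma(\alpha)=0$. If $0\le D'\equiv\alpha$, then $D'\ge N_\sigma(\alpha)$.
\item[(c)] $\sigma_\Gamma(\alpha+\varepsilon A)\le\sigma_\Gamma(\alpha)$, and $\sigma_\Gamma(\alpha+\varepsilon A)\to\sigma_\Gamma(\alpha)$ as $\varepsilon\to0^+$.
\end{enumerate}
\end{lemma}

\begin{proof}
An ample class is a positive combination of very ample classes, so it contains an effective $\mathbb{R}$-divisor whose support does not contain $\Gamma$. Adding such a divisor shows that $\tau_\Gamma$ does not increase when an ample class is added. Hence $\varepsilon\mapsto\tau_\Gamma(\alpha+\varepsilon A)$ is nonincreasing with supremum $\sigma_\Gamma(\alpha)$. For $H$ ample and $\varepsilon$ small, $H-\varepsilon A$ is ample, so $\tau_\Gamma(\alpha+H)\le\tau_\Gamma(\alpha+\varepsilon A)\le\sigma_\Gamma(\alpha)$. This is (a), and homogeneity follows from it. Subadditivity follows from $\tau_\Gamma(\alpha+\beta+\varepsilon A)\le\tau_\Gamma(\alpha+\frac\varepsilon2A)+\tau_\Gamma(\beta+\frac\varepsilon2A)$.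 If $\alpha$ is nef, then $\alpha+\varepsilon A$ is ample and $\tau_\Gamma(\alpha+\varepsilon A)=0$. If $0\le D'\equiv\alpha$, adding to $D'$ a divisor in the class $\varepsilon A$ that avoids $\Gamma$ gives $\tau_\Gamma(\alpha+\varepsilon A)\le\operatorname{mult}_\Gamma D'$. For (c), parts (a) and (b) give $\tau_\Gamma(\alpha+2\varepsilon A)\le\sigma_\Gamma(\alpha+\varepsilon A)\le\sigma_\Gamma(\alpha)$.
\end{proof}

\subsection{Domination}

\begin{lemma}\label{lem:dom}
The condition in Definition~\ref{def:dom} does not change if $A_Y$ is replaced by any big class on $Y$, and it does not depend on $\mu$. Moreover $\kappa_\nu(P_\sigma(D))\le\kappa_\nu(D)$.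
\end{lemma}

\begin{proof}
Let $\beta,\beta'$ be big classes on $Y$ and choose $q>0$ with $\beta\preceq q\beta'$. If $x\mu^*D-yE_W+\beta$ is pseudoeffective, then so is $\frac xq\mu^*D-\frac yqE_W+\beta'$, and $\frac xq,\frac yq$ are large when $x,y$ are. Any two models are dominated by a third, so it suffices to compare $\mu$ with $\mu\circ\rho$ for a birational morphism $\rho\colon Y'\to Y$ from a smooth projective variety. There the divisor defined by $\mathcal{I}_W$ is $\rho^*E_W$, the class $\rho^*A_Y$ is big, and (V1) applies. Finally $\mu^*N_\sigma(D)\ge0$, so $D$ dominates every $W$ that $P_\sigma(D)$ dominates.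
\end{proof}

\section{The negative part under an ample perturbation}\label{sec:perturb}

Write $P=P_\sigma(D)$, $N=N_\sigma(D)=\sum_{i}\sigma_i\Gamma_i$ with all $\sigma_i>0$, and $N_\varepsilon=N_\sigma(D+\varepsilon A)$, $P_\varepsilon=P_\sigma(D+\varepsilon A)$. By Lemma~\ref{lem:sigma}(c), $N_\varepsilon\le N$ and
\[
P_\varepsilon=P+\varepsilon A+\sum_i\delta_i(\varepsilon)\Gamma_i,\qquad\delta_i(\varepsilon)=\sigma_i-\sigma_{\Gamma_i}(D+\varepsilon A)\ge0,\qquad\delta_i(\varepsilon)\to0 .
\]
The numbers $\delta_i(\varepsilon)$ record how much of $N$ the perturbation releases. To bound this by a multiple of $A$, fix $c_0>0$ with $c_0A-\Gamma_i$ ample for all $i$, and put $\eta(\varepsilon)=2\varepsilon+c_0\sum_i\delta_i(\varepsilon)$. Then $\eta(\varepsilon)\to0$, and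
\begin{equation}\label{eq:eta}
P+\eta(\varepsilon)A-P_\varepsilon=\varepsilon A+\sum_i\delta_i(\varepsilon)(c_0A-\Gamma_i)\quad\text{is ample.}
\end{equation}

\begin{proposition}\label{prop:sandwich}
For every pseudoeffective $D$:
\begin{enumerate}
\item[(a)] $H^0(X,\lfloor rD\rfloor)=H^0(X,\lfloor rP\rfloor)$ for all $r>0$, and $\operatorname{vol}(D)=\operatorname{vol}(P)$. So $D$ is big if and only if $P$ is.
\item[(b)] $\sigma_\Gamma(P)=0$ for all $\Gamma$.
\item[(c)] $\operatorname{vol}(P+\varepsilon A)\le\operatorname{vol}(D+\varepsilon A)=\operatorname{vol}(P_\varepsilon)\le\operatorname{vol}(P+\eta(\varepsilon)A)$ for all $\varepsilon>0$. In particular each $\kappa_{\operatorname{vol}}$-invariant of $P$ is at most the corresponding invariant of $D$.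
\item[(d)] If $0\le Z\le N$, then $\sigma_\Gamma(P+Z)\ge\operatorname{mult}_\Gamma Z$ for all $\Gamma$. In particular $P+Z$ is not nef if $Z\ne0$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) If $\operatorname{div}\varphi+rD\ge0$, then $\operatorname{div}\varphi+rD\ge rN$ by Lemma~\ref{lem:sigma}(b), that is, $\operatorname{div}\varphi+rP\ge0$. The converse holds as $N\ge0$.

(b) Choose $0\le D'\equiv D+\varepsilon A$ with $\operatorname{mult}_\Gamma D'\le\tau_\Gamma(D+\varepsilon A)+\varepsilon\le\sigma_\Gamma(D)+\varepsilon$. By Lemma~\ref{lem:sigma}(b), $D'-N_\varepsilon$ is effective. It has class $P_\varepsilon$, and its multiplicity along $\Gamma$ is at most $\sigma_\Gamma(D)-\sigma_\Gamma(D+\varepsilon A)+\varepsilon$. By \eqref{eq:eta} the same number bounds $\tau_\Gamma(P+\eta(\varepsilon)A)$. As $\varepsilon\to0$ the bound tends to $0$ by Lemma~\ref{lem:sigma}(c), while $\tau_\Gamma(P+\eta(\varepsilon)A)\to\sigma_\Gamma(P)$.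

(c) The equality is (a) for $D+\varepsilon A$; the inequalities follow from $N\ge0$, \eqref{eq:eta} and (V1).

(d) Since $D=(P+Z)+(N-Z)$ with $N-Z\ge0$, Lemma~\ref{lem:sigma}(b) gives $\sigma_\Gamma(D)\le\sigma_\Gamma(P+Z)+\sigma_\Gamma(D)-\operatorname{mult}_\Gamma Z$.
\end{proof}

Part (c) is the key to the question. If $\eta(\varepsilon)=O(\varepsilon)$, its outer terms have the same order of growth by Lemma~\ref{lem:rescale}. The simplest negative part behaves in this way. Let $D=\Gamma$ be a curve with $\Gamma^2=-1$ on a smooth surface, and let $c=A\cdot\Gamma$. If $0\le D'\equiv D+\varepsilon A$ has multiplicity $\mu$ along $\Gamma$, then $0\le(D'-\mu\Gamma)\cdot\Gamma=-(1-\mu)+\varepsilon c$, so $\mu\ge1-\varepsilon c$. Hence $N=\Gamma$, $P=0$ and $\delta(\varepsilon)\le c\varepsilon$. The bound is linear because it comes from one linear inequality, the intersection with a curve. A counterexample needs a component $\Gamma$ of $N$ on which pseudoeffectivity is a nonlinear condition.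

\section{The counterexamples}\label{sec:examples}

\subsection{Construction}

The argument just given restricts $D'-\mu\Gamma$ to $\Gamma$. The class of the restriction is $(P+\varepsilon A+t\Gamma)|_\Gamma$, where $t$ is the released part of the coefficient of $\Gamma$. So we want a variety $\Gamma$ with a round pseudoeffective cone, with $P|_\Gamma$ on the boundary of the cone and $\Gamma|_\Gamma$ tangent to the boundary there. Moving a distance $\varepsilon$ into such a cone opens a chord of length about $\sqrt\varepsilon$ in the tangent direction. Abelian surfaces provide the cone, and a projective bundle realizes a prescribed normal bundle.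

On an abelian surface $S$ a curve moves under translations within its numerical class, so effective classes are nef. Therefore pseudoeffective classes are nef, of square $\ge0$, and big classes are ample. A class $x$ with $x^2>0$ and positive degree against some ample class is big by Riemann--Roch, hence ample. If $x$ is an ample line bundle, then $h^0(S,x)=x^2/2$ by Riemann--Roch and Kodaira vanishing, as $K_S=0$.

Let $E$ be an elliptic curve with origin $o$, let $S=E\times E$, let $F_i=\operatorname{pr}_i^*(o)$, and let $\Delta$ be the diagonal. The three curves are fibers of the maps $\operatorname{pr}_1$, $\operatorname{pr}_2$ and $(z_1,z_2)\mapsto z_1-z_2$, and any two of them meet transversally at $(o,o)$ only. Thus $F_i^2=\Delta^2=0$ and $F_1\cdot F_2=\Delta\cdot F_i=1$. With $M=F_1$ and $L=\mathcal{O}_S(\Delta-F_2)$ we get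
\[
M^2=0,\qquad M\cdot L=0,\qquad L^2=-2 .
\]
The first equation puts $M$ on the boundary of the cone $\{x^2\ge0\}$, and the second says that $L$ is tangent to the cone at $M$.

Let $\mathcal{E}=\mathcal{O}_S\oplus L^{\oplus s}$ and $\pi\colon X=\mathbb{P}_S(\mathcal{E})\to S$, normalized by $\pi_*\mathcal{O}(a)=\operatorname{Sym}^a\mathcal{E}$, and let $\xi$ be the class of $\mathcal{O}(1)$. Then $n=s+2$. The summand $\mathcal{O}_S\subset\mathcal{E}$ gives a section of $\mathcal{O}(1)$ whose zero divisor is the prime divisor $\Gamma=\mathbb{P}(L^{\oplus s})\cong S\times\mathbb{P}^{s-1}$, with $\mathcal{O}(1)|_\Gamma=L\boxtimes\mathcal{O}(1)$. The quotient $\mathcal{E}\to\mathcal{O}_S$ gives a section $\Sigma=\mathbb{P}(\mathcal{O}_S)\cong S$ of $\pi$ on which $\mathcal{O}(1)$ is trivial. Set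
\[
D=\Gamma+\pi^*M .
\]
Since $\operatorname{Sym}^a\mathcal{E}$ is the direct sum over $0\le j\le a$ of $\binom{j+s-1}{s-1}$ copies of $L^{j}$, every line bundle $x$ on $S$ satisfies
\begin{equation}\label{eq:sections}
h^0\big(X,\mathcal{O}(a)\otimes\pi^*x\big)=\sum_{j=0}^{a}\binom{j+s-1}{s-1}h^0(S,x+jL)\qquad(a\ge0).
\end{equation}

Let $A$ be an ample divisor on $X$ and write $A\sim\mathcal{O}(a)\otimes\pi^*B$. Restricting to a fiber of $\pi$ gives $a\ge1$, and restricting to $\Sigma$ shows that $B$ is ample. Put $b=M\cdot B>0$, $\beta=B^2>0$, $\ell=B\cdot L$, and consider the plane of classes $x(\varepsilon,t)=M+\varepsilon B+tL$ on $S$, for which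
\begin{equation}\label{eq:q}
x(\varepsilon,t)^2=2\varepsilon b+\varepsilon^2\beta+2\varepsilon t\ell-2t^2,\qquad x(\varepsilon,t)\cdot B=b+\varepsilon\beta+t\ell .
\end{equation}

\subsection{A threefold computed by hand}\label{sec:threefold}

Let $s=1$, so that $\Gamma\cong S$ and $\Sigma$ is a divisor with $\Sigma\equiv\xi-\pi^*L$, the zero divisor of the section of $\mathcal{O}(1)\otimes\pi^*L^{-1}$ given by $L\subset\mathcal{E}$. Take $B=F_1+F_2+\Delta$. The effective classes $B$ and $B+L=F_1+2\Delta$ have squares $6$ and $4$, so both are ample. Hence $A=\mathcal{O}(1)\otimes\pi^*B$, the tautological bundle of the ample vector bundle $B\oplus(B+L)$, is ample. Here $a=1$, $b=2$, $\beta=6$, $\ell=0$, and \eqref{eq:q} reads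
\[
x(\varepsilon,t)^2=2(T^2-t^2),\qquad x(\varepsilon,t)\cdot B=2+6\varepsilon,\qquad T=T(\varepsilon)=\sqrt{2\varepsilon+3\varepsilon^2}.
\]
So $x(\varepsilon,t)$ is ample for $|t|<T$ and not pseudoeffective for $|t|>T$; see Figure~\ref{fig:chord}. Let $0<\varepsilon\le\frac12$, so that $\varepsilon<T<1+\varepsilon$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=10,yscale=2.6]
\fill[gray!15] plot[domain=-0.7:1.3,samples=60] ({(-1+sqrt(1+3*(\x)*(\x)))/3},{\x}) -- (0.488,-0.7) -- cycle;
\draw plot[domain=-0.7:1.3,samples=60] ({(-1+sqrt(1+3*(\x)*(\x)))/3},{\x});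
\draw[->] (-0.03,0) -- (0.54,0) node[right] {$\varepsilon$};
\draw[->] (0,-0.75) -- (0,1.4) node[above] {$t$};
\draw[dashed] (0,0) -- (0.488,0.488) node[right] {$t=\varepsilon$};
\draw (0.25,0) -- (0.25,0.829) node[above left] {$T(\varepsilon)$};
\draw[line width=2pt] (0.25,0) -- (0.25,0.25);
\node[below left] at (0,0) {$M$};
\end{tikzpicture}
\caption{The classes $M+\varepsilon B+tL$ on $S=E\times E$, for $M=F_1$, $L=\Delta-F_2$, $B=F_1+F_2+\Delta$. The shaded nef region $t^2\le2\varepsilon+3\varepsilon^2$, $\varepsilon\ge0$, is tangent to the $t$-axis at $M$. On the threefold $\mathbb{P}_S(\mathcal{O}_S\oplus L)$, sections of multiples of $P+\varepsilon A$ come from the thick segment $0\le t\le\varepsilon$, and those of $D+\varepsilon A$ from the whole segment $0\le t\le T(\varepsilon)$, whose length is of order $\sqrt\varepsilon$.}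
\label{fig:chord}
\end{figure}

\emph{The negative part.} If $0\le D'\equiv D+\varepsilon A$ has multiplicity $\mu$ along $\Gamma$, then $(D'-\mu\Gamma)|_\Gamma$ is effective of class $x(\varepsilon,1+\varepsilon-\mu)$, so $\mu\ge1+\varepsilon-T$. Conversely, for $0\le t<T$,
\[
D+\varepsilon A\equiv(1+\varepsilon-t)\Gamma+t\Sigma+\pi^*x(\varepsilon,t)
\]
with $x(\varepsilon,t)$ ample. Hence $\tau_\Gamma(D+\varepsilon A)=1+\varepsilon-T(\varepsilon)$, and by continuity of $T$ this is also $\sigma_\Gamma(D+\varepsilon A)$. So $\sigma_\Gamma(D)=1$. As $D$ is $\Gamma$ plus a nef class, no other prime divisor occurs in $N$. Thus $N=\Gamma$, $P=\pi^*M$, and $\delta(\varepsilon)=T(\varepsilon)-\varepsilon$ has order $\sqrt{\varepsilon}$.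

\emph{The volumes.} Let $\varepsilon$ be rational and $r\varepsilon\in\mathbb{Z}$. By \eqref{eq:sections}, $h^0(r(D+\varepsilon A))$ is the sum of $h^0(S,r\,x(\varepsilon,j/r))$ over $0\le j\le r(1+\varepsilon)$, and $h^0(r(P+\varepsilon A))$ is the same sum over $0\le j\le r\varepsilon$. The summand is $r^2(T^2-t^2)$ for $t=j/r<T$ and $0$ for $t>T$; at most one summand has $t=T$, and it is at most $\frac12(rx+B)^2=O(r)$. The sums are Riemann sums, so
\begin{align*}
\operatorname{vol}(D+\varepsilon A)&=6\int_0^T(T^2-t^2)\,dt=4\,(2\varepsilon+3\varepsilon^2)^{3/2},\\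
\operatorname{vol}(P+\varepsilon A)&=6\int_0^\varepsilon(T^2-t^2)\,dt=12\varepsilon^2+16\varepsilon^3,
\end{align*}
and by continuity these formulas hold for all $0<\varepsilon\le\frac12$. The orders are $\varepsilon^{3-3/2}$ and $\varepsilon^{3-1}$, so $\kappa^{\mathbb{R}}_{\operatorname{vol},\diamond}(D)=\frac32$ and $\kappa^{\mathbb{R}}_{\operatorname{vol},\diamond}(P)=1$, while both integral invariants equal $1$. For general $s$ the binomial coefficient in \eqref{eq:sections} inserts a weight $t^{s-1}$ into the integrals. Each further copy of $L$ then raises the exponent of $D$ by $\frac12$ and leaves that of $P$ unchanged, so two copies already separate the integral invariants.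

\subsection{Proof of Theorem~\ref{thm:A}}

Now $s\ge1$ and the ample divisor $A$ are arbitrary. The exact chord length $T$ is replaced by two-sided bounds. Put $C_1=\sqrt{2b+\beta+\ell^2}$, $C_2=2b+\beta+2C_1|\ell|$ and $c_1=\min\{1,\frac{b}{2(|\ell|+1)}\}$.

\begin{lemma}\label{lem:chord}
Let $0<\varepsilon\le1$, $t\in\mathbb{R}$ and $x=x(\varepsilon,t)$.
\begin{enumerate}
\item[(a)] If $x$ is pseudoeffective, then $|t|\le C_1\sqrt\varepsilon$, $x^2\le C_2\varepsilon$ and $x\cdot B\le C_2$.
\item[(b)] If $0\le t\le c_1\sqrt\varepsilon$, then $x$ is ample and $x^2\ge b\varepsilon$.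
\end{enumerate}
\end{lemma}

\begin{proof}
(a) From $x^2\ge0$, \eqref{eq:q} and $2\varepsilon t\ell\le t^2+\varepsilon^2\ell^2$ we get $2t^2\le\varepsilon(2b+\beta)+t^2+\varepsilon\ell^2$, so $t^2\le C_1^2\varepsilon$. Inserting $|t|\le C_1$ in \eqref{eq:q} gives the other two bounds.

(b) Here $2\varepsilon t|\ell|+2t^2\le2c_1\varepsilon|\ell|+2c_1\varepsilon\le b\varepsilon$, so $x^2\ge b\varepsilon>0$, and $x\cdot B\ge b-c_1|\ell|>0$.
\end{proof}

\noindent\textbf{Step 1: $N_\sigma(D)=\Gamma$ and $P_\sigma(D)=\pi^*M$.} Since $\pi^*M$ is nef, Lemma~\ref{lem:sigma}(b) gives $N_\sigma(D)\le\Gamma$. Let $0\le D'\equiv D+\varepsilon A$ with $\varepsilon\le1$, and $\mu=\operatorname{mult}_\Gamma D'$. The effective divisor $D'-\mu\Gamma$ has class $t\xi+\pi^*(M+\varepsilon B)$ with $t=1+\varepsilon a-\mu$, and its support does not contain $\Gamma$. So its support does not contain $S\times\{z\}\subset\Gamma$ for general $z\in\mathbb{P}^{s-1}$, and its restriction to this copy of $S$ is effective of class $x(\varepsilon,t)$. Lemma~\ref{lem:chord}(a) gives $\mu\ge1-C_1\sqrt\varepsilon$,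 hence $\sigma_\Gamma(D)\ge1$.

Thus $P=P_\sigma(D)=\pi^*M=f^*(o)$, where $f=\operatorname{pr}_1\circ\pi\colon X\to E$ is a smooth morphism.

\medskip
\noindent\textbf{Step 2: the invariants of $P$ equal $1$.} The divisor $P$ is nef with $P^2\equiv0$ and $P\cdot A^{n-1}>0$, so $\operatorname{vol}(P+\varepsilon A)=n\varepsilon^{n-1}P\cdot A^{n-1}+\varepsilon^nA^n$, and the four $\kappa_{\operatorname{vol}}$-invariants equal $1$.

The bundle $\mathcal{O}(P)$ is trivial on the fiber $F=f^{-1}(o)$. The sequences $0\to\mathcal{O}((i-1)P+A)\to\mathcal{O}(iP+A)\to\mathcal{O}_F(A)\to0$ for $1\le i\le m$ give $h^0(mP+A)\le h^0(A)+m\,h^0(F,A|_F)$. By \eqref{eq:sections}, $h^0(A)\ge h^0(S,B)>0$, so $h^0(mP+A)\ge h^0(mP)\ge h^0(E,m\cdot o)=m$. The four $\kappa_\sigma$-invariants equal $1$.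

For $\kappa_\nu(P)=1$ we show that $P$ dominates every point but not every curve. The fiber $F_p$ of $f$ through a point $p$ satisfies $F_p\equiv P$, and $\mu^*F_p\ge E_p$ because its local equation lies in $\mathcal{I}_p$. So $x\mu^*P-yE_p+A_Y$ is pseudoeffective whenever $x\ge y\ge0$. Now let $W$ be the curve $E\times\{o\}$ in $\Sigma\cong S$; then $f(W)=E$. Let $F'\equiv\mu^*P$ be a general fiber of $f\circ\mu$. If $x\mu^*P-yE_W+A_Y$ is pseudoeffective, then (V2) and $\mu^*P\cdot F'\equiv0$ give
\[
0\le(x\mu^*P-yE_W+A_Y)\cdot F'\cdot A_Y^{n-2}=A_Y^{n-1}\cdot F'-y\,E_W\cdot F'\cdot A_Y^{n-2}.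
\]
The support of $E_W$ is $\mu^{-1}(W)$, which maps onto $E$. So it meets $F'$ and contains no component of $F'$, and $E_W|_{F'}$ is a nonzero effective divisor. Hence $E_W\cdot F'\cdot A_Y^{n-2}>0$, the number $y$ is bounded, and $P$ does not dominate $W$.

\medskip
\noindent\textbf{Step 3: sections and volumes of $mD+A$.} We claim that there are $c,C>0$, depending only on $s$ and $A$, with
\begin{equation}\label{eq:growth}
c\,r^{s+2}m^{1+s/2}\le h^0(X,r(mD+A))\le C\,r^{s+2}m^{1+s/2}\qquad\text{for all integers }r,m\ge1 .
\end{equation}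
Since $mD+A\sim\mathcal{O}(m+a)\otimes\pi^*(mM+B)$, formula \eqref{eq:sections} expresses $h^0(r(mD+A))$ as the sum of $\binom{j+s-1}{s-1}h^0(S,x_j)$ over $0\le j\le r(m+a)$, where
\[
x_j=r(mM+B)+jL=rm\cdot x\big(\tfrac1m,\tfrac{j}{rm}\big).
\]
We use $\sum_{j=0}^J\binom{j+s-1}{s-1}=\binom{J+s}{s}$ and $(J+1)^s/s!\le\binom{J+s}s\le(J+s)^s$.

For the lower bound let $J=\lfloor c_1r\sqrt m\rfloor\le r(m+a)$. For $0\le j\le J$, Lemma~\ref{lem:chord}(b) with $\varepsilon=\frac1m$ shows that $x_j$ is ample with $h^0(x_j)=\frac12x_j^2\ge\frac b2r^2m$. As $J+1>c_1r\sqrt m$, the lower bound holds with $c=bc_1^s/(2\,s!)$.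

For the upper bound let $h^0(x_j)\ne0$. Then $x_j$ is nef, and Lemma~\ref{lem:chord}(a) gives $j\le C_1r\sqrt m$, $x_j^2\le C_2r^2m$ and $x_j\cdot B\le C_2rm$. The bundle $x_j$ may have square $0$, so we pass to the ample bundle $x_j+B$. Since $h^0(B)>0$,
\[
h^0(x_j)\le h^0(x_j+B)=\tfrac12(x_j^2+2x_j\cdot B+\beta)\le\tfrac12(3C_2+\beta)\,r^2m .
\]
The binomial weights of these $j$ add up to at most $((C_1+s)r\sqrt m)^s$. This proves \eqref{eq:growth}.

For $r=1$, \eqref{eq:growth} says that $h^0(mD+A)/m^k$ lies between positive multiples of $m^{1+s/2-k}$. For $r\to\infty$, since $n=s+2$, it says the same of $\operatorname{vol}(mD+A)/m^k=m^{n-k}\operatorname{vol}(D+\frac1mA)$. With Lemma~\ref{lem:rescale}, each of the limits defining the eight invariants is positive exactly when $k\le1+\frac s2$. This gives the stated values.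

\medskip
\noindent\textbf{Step 4: $\kappa_\nu(D)\ge\lceil1+\frac s2\rceil$.} We count conditions: vanishing to a fixed order along a subvariety $W$ of dimension $w<1+\frac s2$ costs $O(m^w)$ conditions, fewer than the number of sections. Let $\mathcal{F}$ be a coherent sheaf on $W$. Choose $G$ very ample on $X$ with $G-D$ globally generated. A general section of $\mathcal{O}(G-D)$ vanishes at no associated point of $\mathcal{F}$, so multiplication by its $m$-th power embeds $\mathcal{F}(mD+A)$ in $\mathcal{F}(mG+A)$. For large $m$ the number $h^0(\mathcal{F}(mG+A))$ is a Hilbert polynomial of degree $\le w$. So $h^0(\mathcal{F}(mD+A))\le C_{\mathcal{F}}m^w$ for all $m\ge1$.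

Fix an integer $y>0$. The sheaf $\mathcal{O}_X/\mathcal{I}_W^y$ has a filtration with quotients $\mathcal{I}_W^i/\mathcal{I}_W^{i+1}$, $0\le i<y$, which are coherent sheaves on $W$. Hence $h^0(\mathcal{O}(mD+A)\otimes\mathcal{O}_X/\mathcal{I}_W^y)\le C_ym^w$, and this is less than $h^0(mD+A)$ for $m\ge m(y)$ by \eqref{eq:growth}. For such $m$ there is a nonzero section of $\mathcal{I}_W^y(mD+A)$, whose pull-back shows that $m\mu^*D-yE_W+\mu^*A$ is linearly equivalent to an effective divisor. Here $y$, and then $m$, can be taken arbitrarily large, and $\mu^*A$ is big, so $D$ dominates $W$ by Lemma~\ref{lem:dom}. Thus the integer $\kappa_\nu(D)$ is at least $1+\frac s2$. This completes the proof of Theorem~\ref{thm:A}. \qed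

\begin{remark}
The tangency $M\cdot L=0$ cannot be relaxed to $M\cdot L<0$. For a line bundle $L'$ with $M\cdot L'<0$ in place of $L$, a pseudoeffective class $M+\varepsilon B+tL'$ has nonnegative degree $\varepsilon b+tM\cdot L'$ against $M$. So $t\le\varepsilon b/|M\cdot L'|$ in Step 1, and the hypothesis of Theorem~\ref{thm:C}(1) holds.
\end{remark}

\section{Sections and volumes}\label{sec:B}

The volume of $mD+A$ describes $h^0(r(mD+A))$ for $r\to\infty$, whereas $\kappa_\sigma$ involves $r=1$. Theorem~\ref{thm:B} therefore needs inequalities between $h^0(L)$ and $\operatorname{vol}(L)$ that are uniform in the divisor $L$, at the cost of adding a fixed divisor.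

\subsection{Sections are bounded by the volume}

\begin{lemma}\label{lem:upper}
Let $A_0$ be an ample Cartier divisor on $X$. For every Weil divisor $L$ on $X$, $h^0(X,L)\le(n+1)\operatorname{vol}(L+A_0)$.
\end{lemma}

\begin{proof}
Let $h=h^0(X,L)\ge1$. Then $\operatorname{vol}(L+A_0)\ge A_0^n\ge1$, because $A_0$ is Cartier; this settles $h=1$. Let $h\ge2$. Let $Z\subset\mathbb{P}^{h-1}$ be the closed image of the rational map given by $|L|$, of dimension $d$ with $1\le d\le n$. Let $\rho\colon Y\to X$ be a smooth model on which the map becomes a morphism $g\colon Y\to Z$, and let $H$ be the pull-back of a general hyperplane section. Then $L-\rho_*H$ is linearly equivalent to the fixed part of $|L|$, so $h^0(Y,r(H+\rho^*A_0))\le h^0(X,r(L+A_0))$. Since $H$ and $\rho^*A_0$ are nef,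
\[
\operatorname{vol}(L+A_0)\ge(H+\rho^*A_0)^n\ge H^d\cdot(\rho^*A_0)^{n-d}.
\]
The cycle $H^d$ is represented by $\deg Z$ general fibers of $g$. A general fiber is not contained in the exceptional locus of $\rho$ along any component, so its degree against $(\rho^*A_0)^{n-d}$ is a positive integer. A nondegenerate variety has degree at least its codimension plus one, so $\deg Z\ge h-d$. Therefore $\operatorname{vol}(L+A_0)\ge h-n$, and $h\le\operatorname{vol}(L+A_0)+n\le(n+1)\operatorname{vol}(L+A_0)$.
\end{proof}

\subsection{The volume is bounded by adjoint sections}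

\begin{proposition}\label{prop:lower}
Let $X'$ be smooth projective of dimension $n$, let $G$ be very ample and $L$ a Cartier divisor on $X'$. Then $h^0(X',K_{X'}+L+(n+1)G)\ge\operatorname{vol}(L)/n!$.
\end{proposition}

On a curve of genus $g$ with $\deg L>0$ the left side is $\deg L+2\deg G+g-1$ by Riemann--Roch, which exceeds $\deg L$. In higher dimension we write $\operatorname{vol}(L)/n!$ as the Euclidean volume of a convex body and produce one section for each unit cube that meets the body. The rational points of the body come from sections of multiples $rL$. Vanishing theorems convert such a section into a section of the fixed adjoint bundle whose orders of vanishing are rounded down.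

\emph{Flags.} A \emph{$G$-flag} is a chain $X'=X_0\supset X_1\supset\dots\supset X_{n-1}\supset X_n=\{p\}$ in which $X_i$ is a smooth irreducible member of $|G|_{X_{i-1}}|$ for $1\le i\le n-1$ and $p$ is a point of the curve $X_{n-1}$. Such flags exist by Bertini's theorem. For an effective $\mathbb{Q}$-divisor $D'$ define $\operatorname{val}(D')=(j_1,\dots,j_n)$ recursively: $j_1=\operatorname{mult}_{X_1}D'$, and $(j_2,\dots,j_n)$ is the vector of $(D'-j_1X_1)|_{X_1}$ for the flag $X_1\supset X_2\supset\cdots$. For a nonzero section $\varphi$ of a line bundle put $\operatorname{val}(\varphi)=\operatorname{val}(\operatorname{div}\varphi)$. Then $\operatorname{val}(\varphi\varphi')=\operatorname{val}(\varphi)+\operatorname{val}(\varphi')$. If sections of one line bundle have distinct vectors, then a nontrivial linear combination has the lexicographically smallest vector among its terms; so such sections are linearly independent.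

\emph{Multiplier ideals} \cite{Laz}. For an effective $\mathbb{Q}$-divisor $D'$ on $X'$ and a log resolution $\mu\colon Y\to X'$ of $D'$, the ideal $\mathcal{J}(D')=\mathcal{J}(X',D')=\mu_*\mathcal{O}_Y(K_{Y/X'}-\lfloor\mu^*D'\rfloor)$ does not depend on $\mu$, and $\mathcal{J}(D'+D_0)=\mathcal{J}(D')\otimes\mathcal{O}(-D_0)$ for an integral effective divisor $D_0$. Local vanishing says that $R^i\mu_*\mathcal{O}_Y(K_{Y/X'}-\lfloor\mu^*D'\rfloor)=0$ for $i>0$. Nadel vanishing says that $H^i(X',\mathcal{O}(K_{X'}+B)\otimes\mathcal{J}(D'))=0$ for $i>0$ if $B$ is Cartier and $B-D'$ is ample.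

\begin{lemma}\label{lem:round}
Fix a $G$-flag. Let $D'$ be an effective $\mathbb{Q}$-divisor with $\operatorname{val}(D')=(j_1,\dots,j_n)$, and let $B$ be a Cartier divisor with $B-D'-nG$ ample. Then there is $0\ne\varphi\in H^0(X',\mathcal{O}(K_{X'}+B)\otimes\mathcal{J}(D'))$ whose vector, as a section of $K_{X'}+B$, is $(\lfloor j_1\rfloor,\dots,\lfloor j_n\rfloor)$.
\end{lemma}

The condition $\varphi\in\mathcal{J}(D')$ is not needed in the application. It is what makes the induction work, since only sections in the multiplier ideal of the restricted divisor are known to lift from $X_1$. Each step of the flag uses one copy of $G$.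

\begin{proof}
We use induction on $n$. For $n=1$ we have $\mathcal{J}(D')=\mathcal{O}(-\lfloor D'\rfloor)$ and $\deg(B-\lfloor D'\rfloor-p)\ge\deg(B-D')-1>\deg G-1\ge0$. So $H^1(K_{X'}+B-\lfloor D'\rfloor-p)=0$, and $K_{X'}+B-\lfloor D'\rfloor$ has a section that does not vanish at $p$. As a section of $K_{X'}+B$ it vanishes at $p$ to order $\lfloor j_1\rfloor$.

Let $n\ge2$. Write $D'=j_1X_1+D''$ and $B''=B-(\lfloor j_1\rfloor+1)X_1$. With $\{j_1\}=j_1-\lfloor j_1\rfloor$, the class
\[
B''-D''-(n-1)G\equiv(B-D'-nG)+\{j_1\}G
\]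
is ample. By induction, applied to the $G|_{X_1}$-flag $X_1\supset X_2\supset\cdots$, there is $0\ne u\in H^0(X_1,\mathcal{O}(K_{X_1}+B''|_{X_1})\otimes\mathcal{J}(X_1,D''|_{X_1}))$ with $\operatorname{val}(u)=(\lfloor j_2\rfloor,\dots,\lfloor j_n\rfloor)$.

To lift $u$, let $\mu\colon Y\to X'$ be a log resolution of $X_1+D''$, let $X_1'$ be the strict transform of $X_1$, let $R=K_{Y/X'}-\lfloor\mu^*D''\rfloor-\mu^*X_1$, and put $\mathfrak{a}=\mu_*\mathcal{O}_Y(R+X_1')$. Consider the sequence $0\to\mathcal{O}_Y(R)\to\mathcal{O}_Y(R+X_1')\to\mathcal{O}_{X_1'}(R+X_1')\to0$. By the projection formula and local vanishing, $\mu_*\mathcal{O}_Y(R)=\mathcal{J}(D'')\otimes\mathcal{O}(-X_1)$ and $R^1\mu_*\mathcal{O}_Y(R)=0$. Adjunction on $Y$ and on $X'$ gives $(K_{Y/X'}+X_1'-\mu^*X_1)|_{X_1'}=K_{X_1'/X_1}$. The components of $\mu^*D''$ differ from $X_1'$ and cross it normally, so rounding down commutes with restriction to $X_1'$, and $X_1'\to X_1$ is a log resolution of $D''|_{X_1}$. Pushing forward gives the adjoint ideal sequence \cite[\S9.3.E]{Laz}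
\[
0\to\mathcal{J}(X',D'')\otimes\mathcal{O}(-X_1)\to\mathfrak{a}\to\mathcal{J}(X_1,D''|_{X_1})\to0 .
\]
Twist it by $K_{X'}+X_1+B''=K_{X'}+B-\lfloor j_1\rfloor X_1$. Since $B''-D''$ is ample, $H^1(\mathcal{O}(K_{X'}+B'')\otimes\mathcal{J}(D''))=0$ by Nadel vanishing. So $u$ is the restriction of some $\varphi'\in H^0(\mathcal{O}(K_{X'}+B-\lfloor j_1\rfloor X_1)\otimes\mathfrak{a})$.

Next, $\mathfrak{a}\subset\mathcal{J}(D''+\{j_1\}X_1)$. This follows from
\[
\lfloor\mu^*D''+\{j_1\}\mu^*X_1\rfloor\le\lfloor\mu^*D''\rfloor+\mu^*X_1-X_1',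
\]
which we check coefficientwise. Along $X_1'$ both sides have coefficient $0$. Along a prime divisor $\Theta\ne X_1'$ with multiplicities $d$ in $\mu^*D''$ and $e\in\mathbb{Z}_{\ge0}$ in $\mu^*X_1$, we have $\lfloor d+\{j_1\}e\rfloor\le\lfloor d+e\rfloor=\lfloor d\rfloor+e$.

Let $\gamma$ be the section of $\mathcal{O}(X_1)$ with divisor $X_1$, and $\varphi=\varphi'\gamma^{\lfloor j_1\rfloor}$. Then $\varphi$ is a section of $K_{X'}+B$ in $\mathcal{J}(D''+\{j_1\}X_1)\otimes\mathcal{O}(-\lfloor j_1\rfloor X_1)=\mathcal{J}(D')$. Since $\varphi'|_{X_1}=u\ne0$, its vector is $(\lfloor j_1\rfloor,\operatorname{val}(u))$.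
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
We may assume that $L$ is big. Fix a $G$-flag and let $V\subset\mathbb{R}^n$ be the set of vectors $\frac1r\operatorname{val}(\psi)$ with $r\ge1$ and $0\ne\psi\in H^0(X',rL)$. For such $\psi$ apply Lemma~\ref{lem:round} with $D'=\frac1r\operatorname{div}\psi$ and $B=L+(n+1)G$; here $B-D'-nG\equiv G$ is ample. Each $j\in V$ thus gives a section of $K_{X'}+L+(n+1)G$ with vector $\lfloor j\rfloor$, rounded down in each coordinate, so the left side of the proposition is at least $\#\{\lfloor j\rfloor\mid j\in V\}$.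

The closed convex hull $\Delta(L)$ of $V$ is the Okounkov body of $L$, and its Euclidean volume is $\operatorname{vol}(L)/n!$ by \cite[Theorem A]{LM}. The set $V$ is closed under rational convex combinations: if $j,j'$ come from $\psi\in H^0(rL)$, $\psi'\in H^0(r'L)$ and $0\le e\le q$ are integers with $q>0$, then $\psi^{er'}\psi'^{(q-e)r}\in H^0(qrr'L)$ gives $\frac eqj+(1-\frac eq)j'$. Hence $V$ is dense in $\Delta(L)$. Consider the open cubes $\prod_i(a_i,a_i+1)$, $a\in\mathbb{Z}^n$, that meet the interior of $\Delta(L)$. Each contains a point $j\in V$, and then $\lfloor j\rfloor=a$. These cubes cover $\Delta(L)$ up to a set of measure zero, so there are at least $\operatorname{vol}(L)/n!$ of them.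
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}}

It remains to absorb the rounding $\lfloor mD\rfloor$, the singularities of $X$ and the adjoint term into one divisor independent of $m$. Let $D_1,\dots,D_l$ be the components of $D$ and let $A_1$ be an ample Cartier divisor. The classes of $\sum t_iD_i$, $t\in[0,1]^l$, exist by $\mathbb{Q}$-factoriality and form a compact set, so there is an integer $c>0$ with $cA_1-\sum t_iD_i$ ample for all such $t$. Let $\rho\colon X'\to X$ be a resolution and $G'$ very ample on $X'$, and choose an integer $c'>0$ with $c'A_1-K_X-(n+1)\rho_*G'$ linearly equivalent to an effective divisor. Put $A_D=(c+1+c')A_1$.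

For $m\ge1$ let $L=\lfloor mD\rfloor+(c+1)A_1$ and $L'=\lceil\rho^*L\rceil$, so that $L'\ge\rho^*L$ and $\rho_*L'=L$. The difference $L-(mD+A_1)=cA_1-(mD-\lfloor mD\rfloor)$ is ample. By (V1), Proposition~\ref{prop:lower} and push-forward of sections,
\begin{align*}
\tfrac1{n!}\operatorname{vol}(mD+A_1)\le\tfrac1{n!}\operatorname{vol}(L')&\le h^0(X',K_{X'}+L'+(n+1)G')\\
&\le h^0(X,K_X+L+(n+1)\rho_*G')\le h^0(X,\lfloor mD\rfloor+A_D).
\end{align*}
Let $A$ be ample with $h^0(X,A-A_D)>0$, and choose $\lambda,\Lambda>0$ with $\lambda A\preceq A_1$ and $A+A_1\preceq\Lambda A$. The last display, Lemma~\ref{lem:upper} with $A_0=A_1$, and $\lfloor mD\rfloor\le mD$ give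
\[
\frac{m^n}{n!}\operatorname{vol}\big(D+\tfrac\lambda mA\big)\le h^0(X,\lfloor mD\rfloor+A)\le(n+1)\,m^n\operatorname{vol}\big(D+\tfrac\Lambda mA\big)
\]
for all $m\ge1$. Divide by $m^k$. By Lemma~\ref{lem:rescale}, for every real $k\ge0$ the limit ${\lim}^\diamond_mh^0(\lfloor mD\rfloor+A)/m^k$ is positive if and only if ${\lim}^\diamond_\varepsilon\operatorname{vol}(D+\varepsilon A)/\varepsilon^{n-k}$ is positive. \qed

\section{When the equalities hold}\label{sec:C}

We prove Theorem~\ref{thm:C} in the notation of Section~\ref{sec:perturb}. By Theorem~\ref{thm:B}, applied to $D$ and to $P$, it suffices in parts (1) and (2) to treat $\star=\operatorname{vol}$. If $n=1$, a pseudoeffective divisor is nef, so $N=0$ and there is nothing to prove.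

\subsection{Linear rate: part (1)}

Under the hypothesis, $\delta_i(\varepsilon)\le C\varepsilon$, so $\eta(\varepsilon)\le C'\varepsilon$ for small $\varepsilon$. Proposition~\ref{prop:sandwich}(c) gives $\operatorname{vol}(P+\varepsilon A)\le\operatorname{vol}(D+\varepsilon A)\le\operatorname{vol}(P+C'\varepsilon A)$, and Lemma~\ref{lem:rescale} for $P$ gives the equalities. It remains to verify the hypothesis in two cases; it only concerns the components $\Gamma_i$ of $N$.

\medskip
\noindent\emph{The case $P\equiv0$.} If the released part were much larger than $\varepsilon A$, it would determine the direction of $P_\varepsilon$ in the limit, and a piece of $N$ would have no negative part. Precisely, suppose that $\delta(\varepsilon)=\max_i\delta_i(\varepsilon)$ is not $O(\varepsilon)$. Choose $\varepsilon_j\to0$ with $\delta(\varepsilon_j)/\varepsilon_j\to\infty$ and, passing to a subsequence, with $\delta_i(\varepsilon_j)/\delta(\varepsilon_j)\to z_i\in[0,1]$ and some $z_{i_0}=1$. The classes of $P_{\varepsilon_j}/\delta(\varepsilon_j)\equiv(\varepsilon_jA+\sum_i\delta_i(\varepsilon_j)\Gamma_i)/\delta(\varepsilon_j)$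 converge to the class of $Z=\sum z_i\Gamma_i$. For $\theta>0$ the class $Z+\theta A-P_{\varepsilon_j}/\delta(\varepsilon_j)$ tends to $\theta A$, so it is ample for $j\gg0$. Since $\sigma_\Gamma(P_{\varepsilon_j})=0$ by Proposition~\ref{prop:sandwich}(b) for $D+\varepsilon_jA$, Lemma~\ref{lem:sigma}(b) gives $\sigma_\Gamma(Z+\theta A)=0$, and Lemma~\ref{lem:sigma}(c) gives $\sigma_\Gamma(Z)=0$ for all $\Gamma$. But $tZ\le N$ for small $t>0$, and Proposition~\ref{prop:sandwich}(d) gives $t\sigma_{\Gamma_{i_0}}(Z)=\sigma_{\Gamma_{i_0}}(P+tZ)\ge t$, a contradiction.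

\medskip
\noindent\emph{The case $n=2$.} Here distinct prime divisors have nonnegative intersection number, and the divisorial decomposition has the numerical properties of a Zariski decomposition. The last assertion of the next lemma is the required bound.

\begin{lemma}\label{lem:surface}
Let $n=2$. Then $P$ is nef, $P\cdot\Gamma_i=0$ for all $i$, and the matrix $I=(\Gamma_i\cdot\Gamma_j)$ is negative definite. There are $c_i\ge0$ such that $H=A+\sum c_i\Gamma_i$ satisfies $H\cdot\Gamma_i=0$ for all $i$, and $\sigma_{\Gamma_i}(D+\varepsilon A)\ge\sigma_i-c_i\varepsilon$ for all $\varepsilon>0$.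
\end{lemma}

\begin{proof}
Let $\Gamma$ be a curve and $\theta>0$. Since $\tau_\Gamma(P+\theta A)\le\sigma_\Gamma(P)=0$, there is $0\le D'\equiv P+\theta A$ with $\operatorname{mult}_\Gamma D'\le\theta$. Then $(P+\theta A)\cdot\Gamma\ge-\theta|\Gamma^2|$, and $\theta\to0$ shows that $P$ is nef. If $P\cdot\Gamma_i>0$, then $P+t\Gamma_i$ has nonnegative degree on $\Gamma_i$ for small $t>0$ and on all other curves, so it is nef, contrary to Proposition~\ref{prop:sandwich}(d).

Suppose that the largest eigenvalue $\lambda$ of $I$ is $\ge0$. It is the maximum of $z\mapsto z^{\mathsf T}Iz$ on the unit sphere. The off-diagonal entries of $I$ are $\ge0$, so replacing each coordinate of $z$ by its absolute value does not decrease the form. Hence the maximum is attained at some $z\ge0$, and $Iz=\lambda z\ge0$. Then $Z=\sum z_i\Gamma_i\ne0$ is nef, so $P+tZ$ is nef, again contrary to Proposition~\ref{prop:sandwich}(d) for small $t$.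

We need the following sign rule: if $Ix\le0$ coordinatewise, then $x\ge0$. Write $x=x^+-x^-$ with $x^\pm\ge0$ of disjoint supports. Then $0\ge(x^-)^{\mathsf T}Ix=(x^-)^{\mathsf T}Ix^+-(x^-)^{\mathsf T}Ix^-\ge-(x^-)^{\mathsf T}Ix^-$, and negative definiteness forces $x^-=0$.

Define $c$ by $(Ic)_j=-A\cdot\Gamma_j$. Then $c\ge0$ and $H\cdot\Gamma_j=0$. Let $0\le D'\equiv D+\varepsilon A$ and write $D'=R+\sum d_i\Gamma_i$ with $R\ge0$ containing no $\Gamma_i$. Since $D+\varepsilon A=P+\varepsilon H+\sum(\sigma_i-\varepsilon c_i)\Gamma_i$, the numbers $x_i=d_i-(\sigma_i-\varepsilon c_i)$ satisfy $R+\sum x_i\Gamma_i\equiv P+\varepsilon H$. Intersecting with $\Gamma_j$ gives $(Ix)_j=-R\cdot\Gamma_j\le0$, so $x\ge0$. Thus $\tau_{\Gamma_i}(D+\varepsilon A)\ge\sigma_i-c_i\varepsilon$ for all $\varepsilon>0$. Applying this to $\varepsilon+\varepsilon'$ and letting $\varepsilon'\to0$ gives the bound for $\sigma_{\Gamma_i}(D+\varepsilon A)$.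
\end{proof}

\subsection{The extreme values of the integral invariants: part (2)}

Without a rate for $\eta(\varepsilon)$ one can still control the two ends of the range $[0,n]$. At the lower end, $P\not\equiv0$ forces $\kappa_{\operatorname{vol},\inf}(P)\ge1$. For nef $P$ this is the expansion of $(P+\varepsilon A)^n$ together with (V4). In general $P$ is not nef, and we replace it by the free part of a linear system on a resolution. The property $\sigma_\Gamma(P)=0$ ensures that little degree is lost. It cannot be dropped: the $(-1)$-curve of Section~\ref{sec:perturb} is not numerically trivial, but its invariants are $0$ by part (1).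

\begin{lemma}\label{lem:low}
If $P\not\equiv0$, then $\kappa_{\operatorname{vol},\inf}(P)\ge1$.
\end{lemma}

\begin{proof}
Let $\varepsilon>0$. Rational classes are dense, so there is a $\mathbb{Q}$-divisor $Q\equiv P+\alpha$ with $\alpha$ and $\frac\varepsilon2A-\alpha$ ample. Fix $r_0$ with $r_0Q$ Cartier and a member $D_0\in|r_0Q|$; this is possible as $Q$ is big. For $r$ divisible by $r_0$ let $F_r$ be the fixed part of $|rQ|$. Then $F_r\le\frac r{r_0}D_0$, so the components of $F_r$ lie in the finite set of components of $D_0$.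

Let $\theta>0$ and let $\Gamma$ be a component of $D_0$. By Proposition~\ref{prop:sandwich}(b) and Lemma~\ref{lem:sigma}(a) there is $0\le D'\equiv P+\frac12\alpha$ with $\operatorname{mult}_\Gamma D'<\theta$. A small change of coefficients gives an effective $\mathbb{Q}$-divisor $D''$ with $\operatorname{mult}_\Gamma D''<\theta$ and $Q-D''$ ample. For $r$ sufficiently divisible, $rD''$ is integral and $r(Q-D'')$ is very ample, so $rD''$ plus a general member of $|r(Q-D'')|$ lies in $|rQ|$, and $\frac1r\operatorname{mult}_\Gamma F_r<\theta$. One $r$ serves all components $\Gamma$ of $D_0$, so $\frac1rF_r\cdot A^{n-1}\le\theta\sum_\Gamma\Gamma\cdot A^{n-1}$. Choose $\theta$ so small that the right side is at most $\frac12Q\cdot A^{n-1}$.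

Let $\rho\colon Y\to X$ be a smooth model with $\rho^*(rQ)\sim H+F$, where $|H|$ is base point free, $F\ge0$ and $\rho_*F=F_r$. By the projection formula, $\frac1rH\cdot(\rho^*A)^{n-1}=(Q-\frac1rF_r)\cdot A^{n-1}\ge\frac12Q\cdot A^{n-1}\ge\frac12P\cdot A^{n-1}$. By (V1) and (V2),
\[
\operatorname{vol}(P+\varepsilon A)\ge\operatorname{vol}\big(Q+\tfrac\varepsilon2A\big)\ge\big(\tfrac1rH+\tfrac\varepsilon2\rho^*A\big)^n\ge\tfrac n2\big(\tfrac\varepsilon2\big)^{n-1}P\cdot A^{n-1},
\]
and $P\cdot A^{n-1}>0$ by (V4).
\end{proof}

At the upper end, let $D$ be not big. The exponent $k=n-1$ compares $\operatorname{vol}(D+\varepsilon A)$ with $\varepsilon$, so it is a condition on the derivative of the volume. A positive lower bound for the derivative passes from $D$ to $P$ whatever the rate of $\eta(\varepsilon)$. We use a theorem of Boucksom, Favre and Jonsson \cite{BFJ}: on a smooth projective variety the volume is $C^1$ on the big cone, its derivative at $\alpha$ in the direction $\gamma$ is $n\langle\alpha^{n-1}\rangle\cdot\gamma$, where $\langle\alpha^{n-1}\rangle$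 is the positive intersection product, and for $\gamma$ nef this number is nondecreasing in $\alpha$ for $\preceq$. Pulling back to a resolution, we see that $\operatorname{vol}$ is $C^1$ on the big cone of $X$ and that
\[
v_A(\alpha)=\tfrac{d}{dh}\big|_{h=0}\operatorname{vol}(\alpha+hA)
\]
is nondecreasing in the big class $\alpha$ for $\preceq$. The functions $h\mapsto\operatorname{vol}(\alpha+hA)$ and $h\mapsto\operatorname{vol}(P_\sigma(\alpha)+hA)$ agree at $h=0$; we need that their derivatives agree there too.

\begin{lemma}\label{lem:deriv}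
If $\alpha$ is big, then $v_A(\alpha)=v_A(P_\sigma(\alpha))$.
\end{lemma}

\begin{proof}
For $t\in[0,1]$ we have $P_\sigma(\alpha)\preceq\alpha-tN_\sigma(\alpha)\preceq\alpha$, so all these classes have the same volume $\psi_0^n>0$ by Proposition~\ref{prop:sandwich}(a). The function $\psi(t,h)=\operatorname{vol}(\alpha-tN_\sigma(\alpha)+hA)^{1/n}$ is $C^1$ and, by (V3), concave on a convex neighborhood of $[0,1]\times\{0\}$. It equals $\psi_0$ on this segment, so $\partial_t\psi=0$ there. A concave function lies below its tangent planes, so $\psi(t',h)\le\psi_0+h\,\partial_h\psi(t,0)$ for $t,t'\in[0,1]$ and small $h>0$. Subtracting $\psi(t',0)=\psi_0$, dividing by $h$ and letting $h\to0$ gives $\partial_h\psi(t',0)\le\partial_h\psi(t,0)$. Exchanging $t$ and $t'$ shows that $\partial_h\psi(t,0)=\frac1n\psi_0^{1-n}v_A(\alpha-tN_\sigma(\alpha))$ is constant on $[0,1]$. Compare $t=0$ and $t=1$.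
\end{proof}

\begin{lemma}\label{lem:high}
If $D$ is not big and $\kappa_{\operatorname{vol},\sup}(D)\ge n-1$, then $\kappa_{\operatorname{vol},\inf}(P)\ge n-1$.
\end{lemma}

\begin{proof}
Let $u(\varepsilon)=\operatorname{vol}(D+\varepsilon A)$ and $w(\eta)=\operatorname{vol}(P+\eta A)$. Both are continuous on $[0,\infty)$ and $C^1$ on $(0,\infty)$, with nondecreasing derivatives $u'(\varepsilon)=v_A(D+\varepsilon A)$ and $w'(\eta)=v_A(P+\eta A)$. Also $u(0)=0$, because $D$ is not big. By assumption there are $c>0$ and $\varepsilon_j\to0$ with $c\,\varepsilon_j\le u(\varepsilon_j)=\int_0^{\varepsilon_j}u'\le\varepsilon_ju'(\varepsilon_j)$. As $u'$ is nondecreasing, $u'\ge c$ on $(0,\infty)$. By Lemma~\ref{lem:deriv} and \eqref{eq:eta},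
\[
c\le v_A(D+\varepsilon A)=v_A(P_\varepsilon)\le v_A(P+\eta(\varepsilon)A)=w'(\eta(\varepsilon)).
\]
Since $\eta(\varepsilon)\to0$ and $w'$ is nondecreasing, $w'\ge c$ on $(0,\infty)$, so $w(\eta)\ge c\eta$.
\end{proof}

Now suppose that $\kappa_{\operatorname{vol},\diamond}(P)\ne\kappa_{\operatorname{vol},\diamond}(D)$. Then $\kappa_{\operatorname{vol},\diamond}(P)<\kappa_{\operatorname{vol},\diamond}(D)$ by Proposition~\ref{prop:sandwich}(c). By part (1), $P\not\equiv0$, so $\kappa_{\operatorname{vol},\diamond}(P)\ge1$ by Lemma~\ref{lem:low}. If $D$ were big, so would be $P$, and both invariants would equal $n$ by Lemma~\ref{lem:rescale}. So $D$ is not big and $\kappa_{\operatorname{vol},\diamond}(D)\le n-1$. The value $n-1$ would give $\kappa_{\operatorname{vol},\diamond}(P)\ge n-1$ by Lemma~\ref{lem:high}, which is excluded. Hence $1\le\kappa_{\operatorname{vol},\diamond}(P)<\kappa_{\operatorname{vol},\diamond}(D)\le n-2$, and this requires $n\ge4$. For $n=4$ the only possible pair of values is $(1,2)$, and Theorem~\ref{thm:A} with $s=2$ realizes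 it.

\subsection{Domination on surfaces: part (3)}

Let $n=2$. If $D$ is big, then so is $P$, and both have $\kappa_\nu=2$. Let $D$ be not big, and let $W$ be an irreducible reduced member of a very ample linear system. Then $E_W=\mu^*W$, and by Lemma~\ref{lem:dom} we may use the big class $\mu^*W$ in place of $A_Y$. If $x\mu^*D-y\mu^*W+\mu^*W$ is pseudoeffective with $x>0$ and $y>1$, then $(y-1)W\preceq xD$ by (V1), so $D$ is big, a contradiction. Hence $D$ does not dominate $W$, and
\[
\kappa_\nu(P)\le\kappa_\nu(D)\le1 .
\]
It remains to show that $P$ dominates every point if $P\not\equiv0$, and that $D$ fails to dominate some point if $P\equiv0$.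

\medskip
\noindent\emph{The case $P\not\equiv0$.} By Lemma~\ref{lem:surface} and (V4), $P$ is nef and $P\cdot A>0$. Let $p\in X$ be a point with Hilbert--Samuel multiplicity $e$, so that $\dim\mathcal{O}_X/\mathcal{I}_p^{\,i}=\frac e2i^2+O(i)$. For $m\ge1$ choose a $\mathbb{Q}$-divisor $Q\equiv mP+\alpha$ with $\alpha-\frac14A$ and $A-\alpha$ ample. Then $Q$ is ample and $Q^2\ge2mP\cdot\alpha\ge\frac m2P\cdot A$. Let $y=\frac12\sqrt{mP\cdot A/e}$, so that $ey^2<Q^2$. For $r$ large and divisible, $h^0(rQ)=\frac{r^2}2Q^2+o(r^2)$, while membership in $\mathcal{I}_p^{\lceil ry\rceil}$ imposes at most $\frac{r^2}2ey^2+o(r^2)$ conditions. So some nonzero section of $rQ$ lies in $\mathcal{I}_p^{\lceil ry\rceil}$, and $\mu^*Q-yE_p$ is pseudoeffective. Adding the nef class $\mu^*(A-\alpha)$ shows that $m\mu^*P-yE_p+\mu^*A$ is pseudoeffective. As $m\to\infty$ also $y\to\infty$, so $P$ dominates $p$ by Lemma~\ref{lem:dom}. Hence $\kappa_\nu(P)=\kappa_\nu(D)=1$.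

\medskip
\noindent\emph{The case $P\equiv0$.} We look for a nef class that is orthogonal to $D\equiv N$ and positive on $E_p$. Let $p$ be a smooth point of $X$ outside the support of $N$, let $\mu_0\colon X_0\to X$ be the blow-up of $p$ with exceptional curve $E_0$, and let $H=A+\sum c_i\Gamma_i$ be as in Lemma~\ref{lem:surface}. Fix $\delta>0$ with $\mu_0^*A-\delta E_0$ ample. Since $p\notin\Gamma_i$, the pull-back $\mu_0^*\Gamma_i$ is the strict transform of $\Gamma_i$ and is disjoint from $E_0$, so $(\mu_0^*H-\delta E_0)\cdot\mu_0^*\Gamma_i=H\cdot\Gamma_i=0$. On every other curve, $\mu_0^*H-\delta E_0=(\mu_0^*A-\delta E_0)+\sum c_i\mu_0^*\Gamma_i$ has positive degree. So $\mu_0^*H-\delta E_0$ is nef. Let $\mu\colon Y\to X$ be a resolution of $X_0$ followed by $\mu_0$. Then $E_p$ is the pull-back of $E_0$, so $E_p^2=-1$, $E_p$ is orthogonal to all classes pulled back from $X$, and $\mu^*H-\delta E_p$ is nef. If $x\mu^*D-yE_p+\mu^*A$ is pseudoeffective, then, as $N\cdot H=0$,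
\[
0\le(x\mu^*N-yE_p+\mu^*A)\cdot(\mu^*H-\delta E_p)=A\cdot H-\delta y .
\]
So $y$ is bounded and $D$ does not dominate $p$. Hence $\kappa_\nu(D)=0=\kappa_\nu(P)$. This completes the proof of Theorem~\ref{thm:C}. \qed

\begin{thebibliography}{9}

\bibitem{BFJ} Boucksom, Favre and Jonsson, \emph{Differentiability of volumes of divisors and a problem of Teissier}.

\bibitem{CP} Sung Rak Choi and Jinhyung Park, \emph{Comparing numerical Iitaka dimensions again}, arXiv:2111.00934 (2021).

\bibitem{Laz} Lazarsfeld, \emph{Positivity II}.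

\bibitem{LM} Lazarsfeld and Musta\c{t}\u{a}, \emph{Convex bodies associated to linear series}.

\bibitem{Nak} Nakayama, \emph{Zariski-decomposition and Abundance}.

\end{thebibliography}
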